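\title{Small eigenvalues of differential forms on collapsing torus bundles}

\begin{abstract}
Let $M^n\to N$ be a principal torus bundle that collapses to a fixed base with bounded curvature and diameter. The first positive eigenvalue of the Hodge Laplacian on $1$-forms of $M$ is known to be at least $C\operatorname{Vol}(M)^2$. We show that this bound extends to $p$-forms, for all bases and all curvature and diameter bounds, exactly when $n\le4$ or $p\in\{0,1,n-1,n\}$. It fails already for $2$-forms on circle bundles over a flat $T^4$, and for $n\ge5$, $2\le p\le n-2$ no power of the volume or of the injectivity radius with an exponent independent of the base and of the bounds can replace it. For connection metrics we reduce the problem to the singular values of an operator on harmonic forms of the base and obtain lower bounds, which are sharp for $2$-forms on circle bundles over a product of two surfaces of the same positive genus.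
\end{abstract}

\section{The question and the results}\label{sec:intro}

All manifolds are compact, connected and without boundary. Let $(M,g)$ be an orientable Riemannian manifold of dimension $n$, and let $\Delta=dd^*+d^*d$ be the Hodge--de Rham Laplacian on the space $\Omega^p(M)$ of $p$-forms, where $d^*$ is the $L^2$-adjoint of $d$. Its spectrum is a discrete set of nonnegative numbers, and $0$ has multiplicity $b_p(M)$. The kernel is thus fixed by the topology, and the first quantity that depends on the metric is the smallest positive eigenvalue $\lambda_{p,1}(M,g)$. It is small when some form has a small differential and yet lies far from all closed forms (Lemma~\ref{lem:hodge}). We ask how small it can be when $M$ collapses, with bounded curvature, along the fibers of a torus bundle. We write $K$, $\operatorname{diam}$, $\operatorname{Vol}$ and $\operatorname{inj}$ for the sectional curvature, the diameter, the volume and the injectivity radius.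

A map $f\colon X\to Y$ between metric spaces is an \emph{$\varepsilon$-Hausdorff approximation} if $|\operatorname{dist}_Y(f(x),f(x'))-\operatorname{dist}_X(x,x')|<\varepsilon$ for all $x,x'\in X$ and every point of $Y$ lies at distance less than $\varepsilon$ from $f(X)$. For a fibration the first condition says in particular that each fiber has diameter at most $\varepsilon$ in the total space.

\begin{definition}\label{def:admissible}
A set of \emph{data} consists of an integer $n\ge3$, reals $a,D>0$ and a Riemannian manifold $(N,h)$ of dimension less than $n$; put $k=n-\dim N\ge1$. Let $\varepsilon_0>0$. A map $\pi\colon(M,g)\to(N,h)$ is \emph{$\varepsilon_0$-admissible} for these data if $(M,g)$ is an orientable Riemannian manifold of dimension $n$ with $\operatorname{diam}(M,g)\le D$ and $|K(M,g)|\le a$, the map $\pi$ is a principal fibration with fiber the torus $T^k$, and $\pi$ is an $\varepsilon$-Hausdorff approximation for some $\varepsilon<\varepsilon_0$.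
\end{definition}

The following bound for $1$-forms is known; we use it without proof.

\begin{theorem}\label{thm:known}
For all data $(n,a,D,(N,h))$ there are constants $\varepsilon_0,C,C'>0$ such that every $\varepsilon_0$-admissible fibration satisfies
\[
\lambda_{1,1}(M,g)\ge C\operatorname{Vol}(M,g)^2\ge C'\operatorname{inj}(M,g)^{2k}.
\]
\end{theorem}

The simplest case shows where the square of the volume comes from.

\begin{example}\label{ex:dim3}
Let $N=\mathbb R^2/\mathbb Z^2$, let $e\neq0$ be an integer, and let $M\to N$ be a circle bundle with fibers of length $\varepsilon$ and an orthonormal coframe $dx,dy,\eta$ such that $d\eta=\varepsilon e\,dx\wedge dy$; Section~\ref{sec:connection} recalls why such a bundle exists exactly when $e$ is an integer. Then $\operatorname{Vol}(M)=\varepsilon$. Since $*(dx\wedge dy)=\eta$ and $d^*={*d*}$ on $2$-forms in dimension $3$, we get $d^*d\eta=(\varepsilon e)^2\eta$, and $d^*\eta=0$ because $*\eta=dx\wedge dy$ is closed. So $\eta$ is an eigenform with eigenvalue $(\varepsilon e)^2$. For $e=1$ and $\varepsilon\to0$ the manifolds collapse to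 $N$ with bounded curvature (Lemmas~\ref{lem:basic} and~\ref{lem:curvature}) and $\lambda_{1,1}\le\operatorname{Vol}^2$. The eigenvalue $(\varepsilon e)^2$ cannot be smaller than $\operatorname{Vol}^2$, because $e$ is a nonzero integer.
\end{example}

The small eigenvalue comes from the Euler class of the bundle, and its lower bound from the integrality of that class. The same class acts by cup product on the cohomology of the base in every degree, again by integer matrices, so one may guess that the same bound holds in every degree. This is the question posed in~\cite{Jammes}: \emph{is it true that for every $p$ with $0\le p\le n$ and all data there are constants $\varepsilon_0,C,C'>0$, depending only on the data and on $p$, such that}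
\begin{equation}\label{eq:estimate}
\lambda_{p,1}(M,g)\ge C\operatorname{Vol}(M,g)^2\ge C'\operatorname{inj}(M,g)^{2k}
\end{equation}
\emph{for every $\varepsilon_0$-admissible fibration?} The answer is no.

\begin{theorem}\label{thm:classification}
Let $n\ge3$ and $0\le p\le n$.
\begin{itemize}
\item[(i)] If $n\le4$ or $p\in\{0,1,n-1,n\}$, then the estimate \eqref{eq:estimate} holds for all $k$, $a$, $D$, $(N,h)$.
\item[(ii)] Let $n\ge5$, $2\le p\le n-2$ and $1\le k\le n-4$. For all $a,D>0$ there is a flat torus $(N,h)$ of dimension $n-k$ for which no constants $\varepsilon_0,C>0$ make $\lambda_{p,1}\ge C\operatorname{Vol}^2$ true for all $\varepsilon_0$-admissible fibrations. For $k=1$ no constants $\varepsilon_0,C'>0$ make $\lambda_{p,1}\ge C'\operatorname{inj}^{2k}$ true either.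
\end{itemize}
\end{theorem}

So, for given $n$ and $p$, the estimate holds for all $k,a,D,(N,h)$ if and only if $n\le4$ or $p\in\{0,1,n-1,n\}$. In the other degrees a larger exponent does not repair it, unless the exponent is allowed to depend on the data.

\begin{theorem}\label{thm:exponent}
Let $1\le k\le n-4$, $2\le p\le n-2$ and $s>0$. There are $a,D>0$ and $(N,h)$ with $\dim N=n-k$ such that no constants $\varepsilon_0,C>0$ make $\lambda_{p,1}\ge C\operatorname{Vol}^s$ true for all $\varepsilon_0$-admissible fibrations, and none make $\lambda_{p,1}\ge C\operatorname{inj}^s$ true.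
\end{theorem}

The guess fails for a reason of linear algebra. Take a circle bundle with fibers of length $\varepsilon$ and $d\eta=\varepsilon\,\pi^*F$, where $F$ is a closed $2$-form on $N$ with integral class. For a harmonic $(p-1)$-form $\alpha$ on $N$ we have $d(\eta\wedge\pi^*\alpha)=\varepsilon\,\pi^*(F\wedge\alpha)$, and we shall see that the small eigenvalues are governed by the singular values of $\varepsilon[F]\cup\colon H^{p-1}(N;\mathbb R)\to H^{p+1}(N;\mathbb R)$. In integral bases this map is $\varepsilon$ times an integer matrix, and bounded curvature asks only that $\varepsilon F$ be bounded, so the entries may be as large as $1/\varepsilon$. For $p=1$ the matrix has one column, and its singular value is $\varepsilon$ times the length of an integer vector. For $p\ge2$ integrality controls only the \emph{product} of the nonzero singular values. The matrix $\varepsilon\bigl(\begin{smallmatrix}1&m\\0&1\end{smallmatrix}\bigr)$ with $m=1/\varepsilon$ has determinant $\varepsilon^2$ and norm at least $1$, so its smaller singular value is at most $\varepsilon^2$; this produces an eigenvalue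 of order $\varepsilon^4$ on a manifold of volume of order $\varepsilon$.

For a natural class of metrics this description can be made into lower bounds. Let $T^k=\mathbb R^k/\Gamma$, where $\mathbb R^k$ is Euclidean and $\Gamma$ is a lattice, and let $\pi\colon M\to N$ be a principal $T^k$-bundle with $M$ orientable. A vector $V\in\mathbb R^k$ generates a vertical vector field $V^\#$ on $M$. A \emph{connection form} is a $T^k$-invariant form $\omega\in\Omega^1(M;\mathbb R^k)$ with $\omega(V^\#)=V$ for all $V$; then $d\omega=\pi^*F$ for a closed form $F\in\Omega^2(N;\mathbb R^k)$, the \emph{curvature form}. The metric $g=\pi^*h+|\omega|^2$ is called a \emph{connection metric} over $(N,h)$.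

\begin{theorem}\label{thm:connection}
Let $\Lambda,\rho>0$. Consider connection metrics over $(N,h)$ with $|F|\le\Lambda$ pointwise and $\operatorname{diam}(\mathbb R^k/\Gamma)\le\rho$, and put $n=\dim N+k$. The constants $C>0$ below depend only on $(N,h)$, $k$, $\Lambda$, $\rho$.
\begin{itemize}
\item[(a)] If $\dim N\le3$, then $\lambda_{p,1}\ge C\operatorname{Vol}^2$ for all $p$. For arbitrary $\dim N$ this holds for $p\in\{0,1,n-1,n\}$.
\item[(b)] Let $k=1$, and let $r_p$ be the maximal rank of $c\,\cup\colon H^{p-1}(N;\mathbb R)\to H^{p+1}(N;\mathbb R)$ over integral classes $c\in H^2(N)$. Then $\lambda_{p,1}\ge C\operatorname{Vol}^{2\max(r_p,r_{p-1})}$.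
\item[(c)] If $k=1$ and $\dim N=4$, then $\lambda_{2,1}\ge C\operatorname{Vol}^{\max(2,b_1(N))}$. The exponent is sharp for $N=\Sigma_q\times\Sigma_q$, where $\Sigma_q$ is the closed oriented surface of genus $q$, for every $q\ge1$. For $T^4$ it is $4$ instead of $2$.
\end{itemize}
\end{theorem}

For admissible connection metrics the bounds $\Lambda$ and $\rho$ follow from the data (Lemma~\ref{lem:constants}), and the counterexamples of Theorem~\ref{thm:classification}(ii) are connection metrics. This gives a classification that also takes $k$ into account.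

\begin{corollary}\label{cor:scope}
Let $n\ge3$, $1\le k\le n$ and $0\le p\le n$. Among connection metrics, the estimate $\lambda_{p,1}\ge C\operatorname{Vol}^2$ holds for all $a$, $D$, $(N,h)$ with $\dim N=n-k$ if and only if $p\in\{0,1,n-1,n\}$ or $n-k\le3$.
\end{corollary}

One case is not settled here: metrics that are not connection metrics when $n\ge5$, $2\le p\le n-2$ and $n-k\le3$. Theorem~\ref{thm:classification} does not depend on it.

Section~\ref{sec:hodge} proves Theorem~\ref{thm:classification}(i). After the geometry of connection metrics (Section~\ref{sec:connection}) we compute the example over $T^4$ by hand (Section~\ref{sec:T4}), generalize it (Section~\ref{sec:surfaces}) and prove the negative results (Section~\ref{sec:products}). Sections~\ref{sec:reduction}--\ref{sec:constants} prove Theorem~\ref{thm:connection} and Corollary~\ref{cor:scope}.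

\section{The coexact spectrum and the degrees controlled by $1$-forms}\label{sec:hodge}

We write $|\cdot|$ for pointwise norms and $\|\cdot\|$ for $L^2$-norms. The Hodge decomposition
\[
\Omega^p=\ker\Delta\oplus d\,\Omega^{p-1}\oplus d^*\Omega^{p+1}
\]
is orthogonal and preserved by $\Delta$; the first two summands together form $\ker d$, and the elements of the third are the \emph{coexact} forms. Each de Rham class contains exactly one harmonic form. Let $\mu_p=\mu_p(M,g)$ be the smallest eigenvalue of $\Delta$ on coexact $p$-forms, with $\mu_p=+\infty$ if there are none; in particular $\mu_{-1}=\mu_n=+\infty$. The numbers $\mu_p$ are easier to handle than $\lambda_{p,1}$, because they can be described without $d^*$.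

\begin{lemma}\label{lem:hodge}
Let $0\le p\le n$.
\begin{itemize}
\item[(a)] $\lambda_{p,1}=\min(\mu_{p-1},\mu_p)$.
\item[(b)] $\mu_p=\mu_{n-1-p}$ and $\lambda_{p,1}=\lambda_{n-p,1}$.
\item[(c)] A coexact form has the smallest norm among all forms with the same differential, and
\[
\mu_p=\inf\Bigl\{\frac{\|d\psi\|^2}{\operatorname{dist}_{L^2}(\psi,\ker d)^2}\ :\ \psi\in\Omega^p,\ d\psi\neq0\Bigr\}.
\]
\item[(d)] If $L^{-1}g\le g'\le Lg$, then $\mu_p(M,g')\ge c\,\mu_p(M,g)$ with $c>0$ depending only on $n$ and $L$.
\end{itemize}
\end{lemma}

\begin{proof}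
(a) The positive spectrum on $\Omega^p$ is the union of the spectra on exact and on coexact forms, and $d$ commutes with $\Delta$ and maps coexact $(p-1)$-forms bijectively onto exact $p$-forms.

(b) The Hodge star commutes with $\Delta$, and $d^*=\pm{*d*}$, so $*$ maps coexact $p$-forms onto exact $(n-p)$-forms, on which the smallest eigenvalue is $\mu_{n-p-1}$. Then $\lambda_{n-p,1}=\min(\mu_{n-p-1},\mu_{n-p})=\min(\mu_p,\mu_{p-1})$ by (a).

(c) Let $\psi'$ be the coexact part of $\psi$. Then $d\psi'=d\psi$ and $\|\psi'\|=\operatorname{dist}(\psi,\ker d)\le\|\psi\|$, which gives the first claim. Moreover $\|d\psi'\|^2=\langle\Delta\psi',\psi'\rangle\ge\mu_p\|\psi'\|^2$, with equality for a first coexact eigenform.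

(d) In (c) the set $\ker d$ does not depend on the metric. Squared pointwise norms of $j$-forms change by a factor between $L^{-j}$ and $L^j$, and volume forms by a factor between $L^{-n/2}$ and $L^{n/2}$.
\end{proof}

We also use the product formula: if $\alpha_1,\alpha_2$ are forms on the two factors of a Riemannian product, pulled back to the product, then $\Delta(\alpha_1\wedge\alpha_2)=\Delta\alpha_1\wedge\alpha_2+\alpha_1\wedge\Delta\alpha_2$.

\begin{proof}[Proof of Theorem~\ref{thm:classification}(i)]
By Lemma~\ref{lem:hodge}(a), $\lambda_{1,1}=\min(\mu_0,\mu_1)$, and by (b), $\mu_{n-1}=\mu_0$ and $\mu_{n-2}=\mu_1$. So $\mu_j\ge\lambda_{1,1}$ for $j\in\{-1,0,1,n-2,n-1,n\}$. If $p\in\{0,1,n-1,n\}$, both $p-1$ and $p$ lie in this set. If $n\le4$, the set contains every $j$ with $-1\le j\le n$. In both cases $\lambda_{p,1}\ge\lambda_{1,1}$, and \eqref{eq:estimate} follows from Theorem~\ref{thm:known} with the same constants.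
\end{proof}

The first number that this argument does not reach is $\mu_2$ in dimension $5$, which duality compares only with itself. This is where we look for a counterexample.

\section{Connection metrics}\label{sec:connection}

Let $g=\pi^*h+|\omega|^2$ be a connection metric on a principal $\mathbb R^k/\Gamma$-bundle $\pi\colon M\to N$, with curvature form $F$, and let $v=\operatorname{Vol}(\mathbb R^k/\Gamma)$ be the covolume of $\Gamma$. Let $\Gamma^*$ be the dual lattice of linear forms $\chi\colon\mathbb R^k\to\mathbb R$ with $\chi(\Gamma)\subset\mathbb Z$. Since $TM\cong\pi^*TN\oplus\mathbb R^k$ and $\pi$ is onto on fundamental groups (the fibers are connected), $M$ is orientable if and only if $N$ is.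

We recall the relation between circle bundles and integral classes. \emph{Let $\Phi$ be a closed real $2$-form on $N$ and $\varepsilon>0$. Then $\Phi$ is the curvature form of a connection on some principal $\mathbb R/\varepsilon\mathbb Z$-bundle over $N$ if and only if $\int_z\Phi\in\varepsilon\mathbb Z$ for all $z\in H_2(N;\mathbb Z)$}, that is, if and only if $[\Phi/\varepsilon]$ is the image of a class in $H^2(N;\mathbb Z)$. For $\varepsilon=1$ this combines three textbook facts: the curvature form represents, up to sign, the Euler class; every class in $H^2(N;\mathbb Z)$ is an Euler class; and adding $\pi^*A$ to a connection form adds $dA$ to the curvature form. The general case follows by multiplying the connection form by $\varepsilon$.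

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $T^k$ acts by isometries, $\pi$ is a Riemannian submersion, each fiber with its induced metric is isometric to $\mathbb R^k/\Gamma$, and $\operatorname{Vol}(M)=v\operatorname{Vol}(N)$.
\item[(b)] For $x,y\in M$, $\operatorname{dist}_N(\pi x,\pi y)\le\operatorname{dist}_M(x,y)\le\operatorname{dist}_N(\pi x,\pi y)+\operatorname{diam}(\mathbb R^k/\Gamma)$. Hence $\operatorname{diam}M\le\operatorname{diam}N+\operatorname{diam}(\mathbb R^k/\Gamma)$, and $\pi$ is an $\varepsilon$-Hausdorff approximation for every $\varepsilon>\operatorname{diam}(\mathbb R^k/\Gamma)$.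
\item[(c)] If $U\subset N$ is open and contractible and $A\in\Omega^1(U;\mathbb R^k)$ satisfies $dA=F$, there is a trivialization $(\pi,t)\colon\pi^{-1}U\to U\times T^k$ in which $\omega=dt+\pi^*A$.
\item[(d)] $\int_zF\in\Gamma$ for every $z\in H_2(N;\mathbb Z)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both $\pi^*h$ and $\omega$ are invariant; $\ker\omega$ is orthogonal to the fibers and $g=\pi^*h$ on it; and $|V^\#|=|V|$, so each orbit map is an isometry onto the fiber.

(b) A Riemannian submersion does not increase lengths. Conversely, lift a minimal geodesic from $\pi x$ to $\pi y$ horizontally from $x$. The lift has the same length and ends in the fiber of $y$. Finally, $\pi$ is onto.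

(c) Take any trivialization $(\pi,t_0)$ over $U$. The form $\omega-dt_0$ is invariant and vanishes on vertical vectors, so it equals $\pi^*A_0$ with $dA_0=F$. Then $A_0-A=df$ for some $f\colon U\to\mathbb R^k$, and $t=t_0+f\circ\pi$ works.

(d) Cover $N$ by trivializations $t_\alpha$ with $\omega=dt_\alpha+\pi^*A_\alpha$ and $t_\alpha-t_\beta=g_{\alpha\beta}\circ\pi$, so that $dg_{\alpha\beta}=A_\beta-A_\alpha$. A form $\chi\in\Gamma^*$ induces a homomorphism $T^k\to\mathbb R/\mathbb Z$. The maps $\chi\circ g_{\alpha\beta}$ are the transition functions of a principal $\mathbb R/\mathbb Z$-bundle, on which the local forms $\chi(A_\alpha)$ define a connection with curvature form $\chi(F)$. So $\chi(\int_zF)\in\mathbb Z$ for all $\chi\in\Gamma^*$; applied to the basis dual to a basis of $\Gamma$, this gives $\int_zF\in\Gamma$.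
\end{proof}

By (c) the local geometry of $g$ depends only on $h$ and $F$, not on the length of the fibers. This is what allows collapse with bounded curvature.

\begin{lemma}\label{lem:curvature}
Let $F_0,F_1$ be closed $2$-forms on $(N,h)$. There is a continuous function $\kappa\colon[0,1]^2\to[0,\infty)$ such that every connection metric on a circle bundle over $(N,h)$ with curvature form $s_0F_0+s_1F_1$, $(s_0,s_1)\in[0,1]^2$, satisfies $|K|\le\kappa(s_0,s_1)$. If $h$ is flat, then $\kappa(0,0)=0$.
\end{lemma}

\begin{proof}
Cover $N$ by finitely many balls $U_j$, each relatively compact in a contractible coordinate ball $U_j'$, and fix primitives $A_0,A_1$ of $F_0,F_1$ on each $U_j'$. By Lemma~\ref{lem:basic}(c), over $U_j'$ the metric is locally isometric to $g_s=h+(dt+s_0A_0+s_1A_1)^2$ on $U_j'\times\mathbb R$. This metric is invariant under translation in $t$, and its coefficients and their derivatives up to order two depend continuously on $s$ and on the point. Let $\kappa(s)$ be the maximum of $|K(g_s)|$ over all $j$ and over the compact set of tangent $2$-planes at points of $\overline{U_j}\times\{0\}$.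 It is continuous in $s$, and $g_0=h+dt^2$ is flat if $h$ is.
\end{proof}

\subsection*{Invariant forms}
Let $e_1,\dots,e_k$ be the standard basis of $\mathbb R^k$, $e^1,\dots,e^k$ the dual basis, $\omega^i$ and $F^i$ the components of $\omega$ and $F$, and $\iota_i$ the contraction with $e_i$ on $\Lambda=\Lambda(\mathbb R^k)^*$. Every form on $M$ is uniquely a sum $\sum_I\tilde\alpha_I\wedge\omega^I$ with $\tilde\alpha_I$ vanishing on vertical vectors; if the form is invariant, so are the $\tilde\alpha_I$, and they are pullbacks from $N$. Thus $\alpha\otimes e^I\mapsto\pi^*\alpha\wedge\omega^I$ identifies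
\[
\mathcal A=\Omega(N)\otimes\Lambda
\]
with the space of invariant forms. An element of $\Omega^i(N)\otimes\Lambda^j$ has \emph{base degree} $i$ and \emph{fiber degree} $j$. The identification preserves pointwise inner products, different bidegrees are orthogonal, and squared $L^2$-norms on $M$ are $v$ times those computed on $N$. Since the $F^i$ have even degree, $d(\omega^I)$ corresponds to $\sum_iF^i\otimes\iota_ie^I$, and therefore
\begin{equation}\label{eq:dE}
d=d_N+E,\qquad E(\alpha\otimes\xi)=(-1)^{\deg\alpha}\sum_i\alpha\wedge F^i\otimes\iota_i\xi .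
\end{equation}
The operator $E$ is algebraic, of norm at most $C(n)\sup|F|$; it raises the base degree by $2$ and lowers the fiber degree by $1$. Separating fiber degrees in $d^2=0$ gives
\begin{equation}\label{eq:anticommute}
d_NE+Ed_N=0,\qquad E^2=0 .
\end{equation}

\section{A circle bundle over the flat four-torus}\label{sec:T4}

Let $N_0=\mathbb R^4/\mathbb Z^4$ with coordinates $x_1,x_2,y_1,y_2$. Fix $\delta\in(0,1]$, let $m\ge1$ be an integer and put $\varepsilon=\delta/m$. The form
\[
F=dx_1\wedge dy_1+m\,dx_1\wedge dy_2+dx_2\wedge dy_2
\]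
has integral class, so there is a principal $\mathbb R/\varepsilon\mathbb Z$-bundle $P_m\to N_0$ (a five-dimensional Heisenberg nilmanifold) with a connection form $\eta$ whose curvature form is
\[
\Phi=\varepsilon F=\delta\,dx_1\wedge dy_2+\tfrac{\delta}{m}\,(dx_1\wedge dy_1+dx_2\wedge dy_2).
\]
The connection metric has the orthonormal coframe $dx_1,dx_2,dy_1,dy_2,\eta$. By Lemmas~\ref{lem:basic} and~\ref{lem:curvature}, $\operatorname{Vol}(P_m)=\delta/m$, the curvature is bounded independently of $m$, and $P_m\to N_0$ is an $\varepsilon$-Hausdorff approximation.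

Let $\mathcal C$ be the finite-dimensional space of forms on $P_m$ with constant coefficients in this coframe. It is preserved by $d$ and by $*$, hence by $d^*$, so $d^*|_{\mathcal C}$ is the adjoint of $d|_{\mathcal C}$. A $2$-form in $\mathcal C$ is $\eta\wedge\alpha+\kappa$ with $\alpha,\kappa$ constant forms on $N_0$, and its differential is $\Phi\wedge\alpha$. Omitting the wedge signs, we compute
\begin{align*}
\Phi\wedge dx_1&=\varepsilon\,dx_1dx_2dy_2, & \Phi\wedge dx_2&=-\varepsilon\,(dx_1dx_2dy_1+m\,dx_1dx_2dy_2),\\
\Phi\wedge dy_2&=\varepsilon\,dx_1dy_1dy_2, & \Phi\wedge dy_1&=-\varepsilon\,(m\,dx_1dy_1dy_2+dx_2dy_1dy_2).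
\end{align*}
The map $\alpha\mapsto\Phi\wedge\alpha$ is injective, so the kernel of $d$ on $\mathcal C^2$ consists of the forms $\kappa$. The image of $d^*\colon\mathcal C^3\to\mathcal C^2$ is the orthogonal complement of this kernel; hence every form $\eta\wedge\alpha$ is coexact. For $\psi=\eta\wedge(m\,dx_1+dx_2)$ the two large terms cancel:
\[
d\psi=-\varepsilon\,dx_1\wedge dx_2\wedge dy_1,\qquad |\psi|^2=m^2+1 .
\]
By Lemma~\ref{lem:hodge}(a) and (c),
\[
\lambda_{2,1}(P_m)\le\mu_2(P_m)\le\frac{\varepsilon^2}{m^2+1}=\frac{\delta^2}{m^2(m^2+1)},\qquad\text{while}\qquad\operatorname{Vol}(P_m)^2=\frac{\delta^2}{m^2}.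
\]
So $\lambda_{2,1}/\operatorname{Vol}^2\to0$ along a collapsing sequence with bounded curvature and diameter, and \eqref{eq:estimate} fails for $n=5$, $k=1$, $p=2$.

The map $\alpha\mapsto\Phi\wedge\alpha$ splits into two $2\times2$ blocks of determinant $\pm\varepsilon^2$ and norm at least $\varepsilon m=\delta$. The form $dy_1+m\,dy_2$, which is mapped to $-\varepsilon\,dx_2dy_1dy_2$, is the short direction of the second block. That small singular values come in pairs is a general feature of four-dimensional bases; it explains the exponent in Theorem~\ref{thm:connection}(c).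

\section{Circle bundles over a product of two surfaces}\label{sec:surfaces}

To obtain eigenvalues smaller than any given power of the volume we need larger integer matrices, hence bases with larger first Betti number. A product of two surfaces of genus $q$ provides $2q\times2q$ blocks. For $q\ge2$ there is no parallel coframe and a wedge product of harmonic forms need not be harmonic, so $d(\eta\wedge\pi^*\alpha)$ may be small in cohomology without being small in norm. We remove its exact part by adding a pullback to the test form. The corrected form need not be coexact, so we must bound its distance to the closed forms. Let $\Pi$ be the orthogonal projection onto harmonic forms of the base.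

\begin{lemma}\label{lem:test}
Let $\pi\colon P\to N$ be a principal $\mathbb R/\varepsilon\mathbb Z$-bundle over an orientable manifold, with connection metric $\pi^*h+\eta^2$ and curvature form $\Phi$. Assume that $[\Phi]\cup\colon H^1(N;\mathbb R)\to H^3(N;\mathbb R)$ is injective. Then for every harmonic $1$-form $\alpha\neq0$ on $N$,
\[
\mu_2(P)\le\frac{\|\Pi(\Phi\wedge\alpha)\|^2}{\|\alpha\|^2}.
\]
\end{lemma}

\begin{proof}
The closed form $\Phi\wedge\alpha$ differs from its harmonic part by an exact form. Choose $\gamma\in\Omega^2(N)$ with $d\gamma=-\bigl(\Phi\wedge\alpha-\Pi(\Phi\wedge\alpha)\bigr)$ and put $\psi=\eta\wedge\pi^*\alpha+\pi^*\gamma$. Then $d\psi=\pi^*\Pi(\Phi\wedge\alpha)$, which is nonzero by injectivity, and $\|d\psi\|^2=\varepsilon\|\Pi(\Phi\wedge\alpha)\|^2$.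

Let $\zeta$ be a closed $2$-form on $P$ and $\bar\zeta$ its average over the circle action. Averaging commutes with $d$ and is the orthogonal projection onto invariant forms, so $\bar\zeta$ is closed and $\|\psi-\zeta\|\ge\|\psi-\bar\zeta\|$. Write $\bar\zeta=\eta\wedge\pi^*\beta+\pi^*\kappa$. Then
\[
0=d\bar\zeta=-\eta\wedge\pi^*d\beta+\pi^*(\Phi\wedge\beta+d\kappa),
\]
so $d\beta=0$ and $[\Phi]\cup[\beta]=0$. By injectivity $\beta=df$ for some function $f$. Keeping only the component of fiber degree $1$, and using that the harmonic form $\alpha$ is orthogonal to $df$, we get $\|\psi-\bar\zeta\|^2\ge\varepsilon\|\alpha-df\|^2\ge\varepsilon\|\alpha\|^2$. Lemma~\ref{lem:hodge}(c) gives the claim.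
\end{proof}

Injectivity is what keeps $\psi$ away from the closed forms: if $[\Phi]\cup[\alpha]=0$, then $\psi$ itself is closed.

Let $q\ge1$, let $\Sigma,\Sigma'$ be two copies of the closed oriented surface of genus $q$ with fixed metrics, and let $N_0=\Sigma\times\Sigma'$ with the product metric $h_0$. Let $\theta_1,\dots,\theta_{2q}$ and $\theta'_1,\dots,\theta'_{2q}$ be harmonic forms on $\Sigma$ and $\Sigma'$ that represent bases of $H^1(\Sigma;\mathbb Z)$ and $H^1(\Sigma';\mathbb Z)$, and let $\nu,\nu'$ be the harmonic $2$-forms of integral $1$. The matrices $J_{il}=\int_\Sigma\theta_i\wedge\theta_l$ and $J'_{jl}=\int_{\Sigma'}\theta'_j\wedge\theta'_l$ are invertible by Poincar\'e duality. All these forms are pulled back to $N_0$. For an integer $m\ge1$ let $B$ be the $2q\times2q$ matrix with $B_{ii}=1$, $B_{i,i+1}=m$ and all other entries $0$, and put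
\[
F=\sum_{i,j}B_{ij}\,\theta_i\wedge\theta'_j=F_0+mF_1,\qquad F_0=\sum_{i=1}^{2q}\theta_i\wedge\theta'_i,\qquad F_1=\sum_{i=1}^{2q-1}\theta_i\wedge\theta'_{i+1}.
\]
The matrix $B$ is chosen to have determinant $1$, entries of size at most $m$, and an inverse with an entry of size $m^{2q-1}$. The class of $F$ is integral, being an integer combination of cup products of integral classes. Fix $\delta\in(0,1]$, put $\varepsilon=\delta/m$, and let $(P_m,g_m)$ be a principal $\mathbb R/\varepsilon\mathbb Z$-bundle over $N_0$ with the connection metric $g_m=\pi^*h_0+\eta^2$ whose curvature form is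
\[
\Phi_m=\varepsilon F=\tfrac{\delta}{m}F_0+\delta F_1 .
\]
For $q=1$ and $\Sigma=\Sigma'=\mathbb R^2/\mathbb Z^2$ this is the manifold of Section~\ref{sec:T4}.

\begin{proposition}\label{prop:Pm}
The manifolds $(P_m,g_m)$ are orientable, $\operatorname{Vol}(P_m)=\delta\operatorname{Vol}(N_0)/m$, and $\sup_m\sup|K(g_m)|<\infty$; if $h_0$ is flat, this supremum tends to $0$ as $\delta\to0$. Moreover
\[
\mu_2(P_m,g_m)\le C\,m^{-4q}
\]
with $C$ independent of $m$.
\end{proposition}

\begin{proof}
The geometric statements follow from Lemma~\ref{lem:basic} and from Lemma~\ref{lem:curvature} with $(s_0,s_1)=(\delta/m,\delta)$.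

By the K\"unneth formula, $H^1(N_0;\mathbb R)$ has the basis $[\theta_l],[\theta'_l]$ and $H^3(N_0;\mathbb R)$ has the basis $[\nu\wedge\theta'_j],[\theta_i\wedge\nu']$. We have $[\theta_i\wedge\theta_l]=J_{il}[\nu]$ and $[\theta'_j\wedge\theta'_l]=J'_{jl}[\nu']$, and $\theta_i\wedge\theta'_j\wedge\theta_l=-\theta_i\wedge\theta_l\wedge\theta'_j$. So for $\beta=\sum_lu_l\theta_l+\sum_lu'_l\theta'_l$ with $u,u'\in\mathbb R^{2q}$,
\begin{equation}\label{eq:cup}
[F\wedge\beta]=-\sum_j(B^TJu)_j\,[\nu\wedge\theta'_j]+\sum_i(BJ'u')_i\,[\theta_i\wedge\nu'].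
\end{equation}
Since $B,J,J'$ are invertible, the cup product with $[F]$ is injective on $H^1$, and Lemma~\ref{lem:test} applies.

Let $w\in\mathbb R^{2q}$ have entries $w_j=(-m)^{j-1}$. Then $(B^Tw)_1=w_1=1$ and $(B^Tw)_j=w_j+mw_{j-1}=0$ for $j\ge2$. Put $u=J^{-1}w$ and $\alpha=\sum_lu_l\theta_l$, a harmonic form. By \eqref{eq:cup}, $[F\wedge\alpha]=-[\nu\wedge\theta'_1]$. The form $\nu\wedge\theta'_1$ is harmonic by the product formula, so $\Pi(\Phi_m\wedge\alpha)=-\varepsilon\,\nu\wedge\theta'_1$. On the other hand $\|\alpha\|\ge c|u|\ge c'|w|\ge c'm^{2q-1}$ with $c,c'>0$ independent of $m$. Lemma~\ref{lem:test} gives $\mu_2\le C\varepsilon^2m^{-2(2q-1)}=C\delta^2m^{-4q}$.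
\end{proof}

\section{Products with flat tori: the negative results}\label{sec:products}

We pass from $(n,k,p)=(5,1,2)$ to the general case by taking products with circles, some added to the base and some to the fiber. Let $n\ge5$, $1\le k\le n-4$, $l=n-k-4\ge0$, and $\ell,\tau>0$, where $\ell$ is fixed and $\tau=\tau_m$ may depend on $m$. Put
\[
N=N_0\times(\mathbb R/\ell\mathbb Z)^l,\qquad M_m=P_m\times(\mathbb R/\ell\mathbb Z)^l\times(\mathbb R/\tau\mathbb Z)^{k-1}
\]
with product metrics. The projection $M_m\to N$ is a principal $\mathbb R^k/\Gamma$-bundle with $\Gamma=\varepsilon\mathbb Z\times(\tau\mathbb Z)^{k-1}$, and the metric of $M_m$ is the connection metric of $\omega=(\eta,dt_2,\dots,dt_k)$, where the $t_i$ are the coordinates of the last $k-1$ circles. The fiber has diameter $\rho_m=\frac12\sqrt{\varepsilon^2+(k-1)\tau^2}$, and $\operatorname{Vol}(M_m)=\varepsilon\tau^{k-1}\operatorname{Vol}(N)$. A flat factor does not change a bound on $|K|$: for orthonormal $X,Y$ with components $X_1,Y_1$ along $P_m$, the curvature of the plane they span is that of the plane of $X_1,Y_1$ times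 $|X_1\wedge Y_1|^2\le1$.

To bound the injectivity radius from below we use two facts about a closed $n$-manifold with $|K|\le a$ and $\operatorname{diam}\le D$. Let $\ell_0$ be the length of its shortest nontrivial closed geodesic. Klingenberg's lemma states that $\operatorname{inj}\ge\min(\pi/\sqrt a,\ell_0/2)$, and the inequality of Heintze and Karcher~\cite{HK} states that $\operatorname{Vol}\le c(n,a,D)\,\ell_0$.

\begin{lemma}\label{lem:Mm}
There are $C,c>0$, independent of $m$ and $\tau$, such that $\lambda_{p,1}(M_m)\le Cm^{-4q}$ for $2\le p\le n-2$ and $\operatorname{inj}(M_m)\ge\min(c/m,\tau/2)$; for $k=1$ the term $\tau/2$ is omitted.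
\end{lemma}

\begin{proof}
Let $\varphi$ be a coexact eigenform of degree $2$ on $P_m$ with eigenvalue $\mu_2(P_m)>0$. Then $*\varphi$ is an eigenform of degree $3$ with the same eigenvalue. The remaining factor of $M_m$ is a flat torus of dimension $l+k-1=n-5$, which carries a nonzero parallel $j$-form $\xi$ for each $0\le j\le n-5$. By the product formula $\varphi\wedge\xi$ and $*\varphi\wedge\xi$ are eigenforms with eigenvalue $\mu_2(P_m)$. Their degrees cover $2,\dots,n-3$ and $3,\dots,n-2$, and Proposition~\ref{prop:Pm} gives the first bound.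

The curvature and the diameter of $P_m$ are bounded independently of $m$, so the two facts above give $\operatorname{inj}(P_m)\ge\min\bigl(c_1,c_2\operatorname{Vol}(P_m)\bigr)\ge c_3/m$. A geodesic of a product is minimal if and only if its projections are, so the injectivity radius of a product is the minimum of those of the factors; a circle of length $\tau$ has injectivity radius $\tau/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}(ii)]
Take $q=1$ and $\Sigma=\Sigma'=(\mathbb R/\ell\mathbb Z)^2$ flat, with $\theta_i=dx_i/\ell$ and $\theta'_i=dy_i/\ell$, so that $N=(\mathbb R/\ell\mathbb Z)^{n-k}$ is a flat torus. Choose $\ell$ with $\operatorname{diam}N<D/2$. Since $h_0$ is flat, Proposition~\ref{prop:Pm} lets us choose $\delta$ with $|K(M_m)|\le a$ for all $m$; flatness of the base is what makes every $a>0$ possible. If $k\ge2$, the added fiber circles must shrink, but slowly enough that the squared volume stays much larger than $m^{-4}$; take $\tau=m^{-1/(2(k-1))}$, so that $\tau^{2(k-1)}=m^{-1}$. Then $\rho_m\to0$, and by Lemma~\ref{lem:basic}(b), for every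 $\varepsilon_0>0$ the fibration $M_m\to N$ is $\varepsilon_0$-admissible for all large $m$. We have $\operatorname{Vol}(M_m)^2=c\,m^{-2}$ if $k=1$ and $\operatorname{Vol}(M_m)^2=c\,m^{-3}$ if $k\ge2$, with $c>0$ independent of $m$, whereas $\lambda_{p,1}(M_m)\le Cm^{-4}$ by Lemma~\ref{lem:Mm}. So $\lambda_{p,1}/\operatorname{Vol}^2\to0$. For $k=1$, $\operatorname{inj}(M_m)^2\ge c'm^{-2}$, so $\lambda_{p,1}/\operatorname{inj}^2\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exponent}]
Choose $q$ with $4q>sk$, fix metrics on $\Sigma,\Sigma'$, and take $\ell=1$, $\delta=1$, $\tau=\varepsilon=1/m$. The curvature and the diameter of $M_m$ are bounded by some $a,D>0$, and $\rho_m\to0$, so for every $\varepsilon_0>0$ the fibration $M_m\to N$ is $\varepsilon_0$-admissible for large $m$. We have $\operatorname{Vol}(M_m)^s=c\,m^{-sk}$ and, by Lemma~\ref{lem:Mm}, $\operatorname{inj}(M_m)^s\ge c'm^{-s}$ and $\lambda_{p,1}(M_m)\le Cm^{-4q}$. Since $4q>sk\ge s$, both $\lambda_{p,1}/\operatorname{Vol}^s$ and $\lambda_{p,1}/\operatorname{inj}^s$ tend to $0$.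
\end{proof}

With $s=2k$, the weaker bound $\lambda_{p,1}\ge C'\operatorname{inj}^{2k}$ also fails for every $k\le n-4$, for suitable $a,D,(N,h)$.

\section{Reduction to harmonic forms of the base}\label{sec:reduction}

We turn to lower bounds. In this section and the next, $g$ is a connection metric as in Theorem~\ref{thm:connection}, $n_0=\dim N$, and $c,C$ denote positive constants that depend only on $(N,h),k,\Lambda,\rho$ and may change from line to line. The base $N$ is orientable since $M$ is. A Euclidean ball of radius $\rho$ maps onto $\mathbb R^k/\Gamma$, so $v\le C$; thus $\operatorname{Vol}(M)=v\operatorname{Vol}(N)$ is bounded above, and a lower bound by a power of $v$ implies one by every larger power. We use complex-valued forms, which does not change $\mu_p$.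

By Lemma~\ref{lem:hodge}(c), a lower bound for $\mu_p$ amounts to finding primitives of controlled norm. We show that the only obstruction lies in a finite-dimensional operator. Let $\Pi$ be the harmonic projection on $N$ and $G=d_N^*\Delta_N^{-1}(1-\Pi)$, where $\Delta_N^{-1}$ is the inverse of $\Delta_N$ on the orthogonal complement of its kernel. Both act on $\mathcal A$ through the first factor and preserve smooth forms, $\|G\|\le C$, and
\begin{equation}\label{eq:green}
1-\Pi=d_NG+Gd_N,\qquad G\Pi=0,\qquad \Pi d_N=d_N\Pi=0 .
\end{equation}

\subsection*{Harmonic curvature}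
We may assume that $F$ is harmonic and $|F|\le C$. Indeed, put $F_H=\Pi F$ and $A=GF$; since $F$ is closed, $F=F_H+dA$ by \eqref{eq:green}. All norms on harmonic forms are equivalent, so $\sup|F_H|\le C\|F\|\le C\Lambda$. For $1<s<\infty$ the operator $\Delta_N^{-1}(1-\Pi)$ is bounded from $L^s$ to $W^{2,s}$ by elliptic regularity, and $W^{1,s}\subset C^0$ for $s>n_0$; hence $\sup|A|\le C\Lambda$. The connection form $\omega'=\omega-\pi^*A$ has curvature form $F_H$. From $|\omega'(X)-\omega(X)|\le C\Lambda|\pi_*X|$ we get $C^{-1}g\le g'\le Cg$ for $g'=\pi^*h+|\omega'|^2$. The volumes agree by Lemma~\ref{lem:basic}(a), and the numbers $\mu_p$ are comparable by Lemma~\ref{lem:hodge}(d). From now on $F$ is harmonic.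

\subsection*{The reduced differential}
If $E=0$, formula \eqref{eq:green} writes a closed invariant form as $d(G\varphi)$ plus a harmonic form. For $E\neq0$ the form $G\varphi$ is a primitive only up to the error $EG\varphi$. The error has lower fiber degree, so it can be corrected again, and the process stops after at most $k$ steps. This leads to the operators
\[
X=(1+EG)^{-1}=\sum_{j=0}^k(-EG)^j,\qquad Y=(1+GE)^{-1}=\sum_{j=0}^k(-GE)^j,
\]
which preserve the total degree and smooth forms, have norm at most $C$, and satisfy $GX=YG$ and $XE=EY$ term by term. Put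
\[
\widetilde G=GX=YG,\qquad Q=Y\Pi X,\qquad \mathcal H=\ker\Delta_N\otimes\Lambda,\qquad \bar d=\Pi EY|_{\mathcal H}\colon\mathcal H\to\mathcal H .
\]
For $k=1$ and a harmonic $1$-form $\alpha$, the element $Y(\alpha\otimes e^1)=\alpha\otimes e^1+G(\alpha\wedge F)\otimes1$ is minus the test form of Lemma~\ref{lem:test} with $\gamma=-G(F\wedge\alpha)$. In general $Y$ completes an element of $\mathcal H$ to an invariant form whose differential is again in $Y\mathcal H$.

\begin{lemma}\label{lem:perturbation}
On $\mathcal A$ we have
\[
d\widetilde G+\widetilde Gd=1-Q,\qquad \Pi X\,d=\bar d\,\Pi X,\qquad d\,Y\Pi=Y\bar d\,\Pi .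
\]
\end{lemma}

\begin{proof}
For the first identity, multiply on the left by $1+GE$ and on the right by $1+EG$, and use $\widetilde G(1+EG)=G=(1+GE)\widetilde G$. With $d=d_N+E$ and $E^2=0$, the left side becomes
\begin{align*}
(1+GE)\,dG+Gd\,(1+EG)&=d_NG+EG+GEd_NG+Gd_N+GE+Gd_NEG\\
&=1-\Pi+EG+GE,
\end{align*}
by \eqref{eq:green} and because $GEd_NG+Gd_NEG=0$ by \eqref{eq:anticommute}. The right side becomes $(1+GE)(1+EG)-\Pi=1+GE+EG-\Pi$. The two agree.

For the second, $(1+EG)X=1$ gives $X=1-E\widetilde G$, and $\Pi d=\Pi E$. So, by the first identity,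
\[
\Pi Xd=\Pi E-\Pi E\widetilde Gd=\Pi E-\Pi E(1-Q-d\widetilde G)=\Pi EQ+\Pi Ed\widetilde G .
\]
Here $\Pi Ed\widetilde G=\Pi Ed_N\widetilde G=-\Pi d_NE\widetilde G=0$, and $\Pi EQ=\Pi EY\Pi X=\bar d\,\Pi X$.

For the third, $Y(1+GE)=1$ gives $Y=1-\widetilde GE$, and $d\Pi=E\Pi$. So
\[
dY\Pi=E\Pi-d\widetilde GE\Pi=E\Pi-(1-Q-\widetilde Gd)E\Pi=QE\Pi+\widetilde GdE\Pi .
\]
Here $dE\Pi=d_NE\Pi=-Ed_N\Pi=0$, and $QE\Pi=Y\Pi XE\Pi=Y\Pi EY\Pi=Y\bar d\,\Pi$.
\end{proof}

Let $\mathcal H^i$ be the space of harmonic $i$-forms on $N$ and $\mathcal H^{(p)}=\bigoplus_{i+j=p}\mathcal H^i\otimes\Lambda^j$. Let $\sigma_p$ be the smallest nonzero singular value of $\bar d\colon\mathcal H^{(p)}\to\mathcal H^{(p+1)}$, with $\sigma_p=+\infty$ if this map is zero.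

\begin{proposition}\label{prop:reduction}
For all $p$, $\mu_p(M,g)\ge c\min(1,\sigma_p^2)$.
\end{proposition}

\begin{proof}
Assume $\mu_p<\infty$. The torus acts by isometries, hence unitarily on the finite-dimensional space of coexact $p$-forms with eigenvalue $\mu_p$. As $T^k$ is commutative, this space contains a common eigenvector $\psi\neq0$: there is $\chi\in\Gamma^*$ with $\mathcal L_{V^\#}\psi=2\pi i\,\chi(V)\psi$ for all $V\in\mathbb R^k$. Put $\varphi=d\psi$; it satisfies the same equation, and $\mu_p=\|\varphi\|^2/\|\psi\|^2$. By Lemma~\ref{lem:hodge}(c), $\|\psi\|$ is at most the norm of any primitive of $\varphi$.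

\emph{Case $\chi\neq0$.} The form $\chi$ induces a surjection $\mathbb R^k/\Gamma\to\mathbb R/\mathbb Z$ with Lipschitz constant $|\chi|$. Comparing diameters gives $\frac12\le|\chi|\rho$. Let $V$ be the unit vector with $\chi(V)=|\chi|$. Since $\varphi$ is closed, Cartan's formula gives $2\pi i|\chi|\varphi=\mathcal L_{V^\#}\varphi=d(\iota_{V^\#}\varphi)$. As $|V^\#|=1$, the primitive $\iota_{V^\#}\varphi/(2\pi i|\chi|)$ has norm at most $(\rho/\pi)\|\varphi\|$, so $\mu_p\ge\pi^2/\rho^2$.

\emph{Case $\chi=0$.} Now $\psi,\varphi\in\mathcal A$; we use the norms on $N$, which differ from those on $M$ by the common factor $\sqrt v$. By Lemma~\ref{lem:perturbation}, $\Pi X\varphi=\bar d\,\Pi X\psi$ lies in $\bar d\,\mathcal H^{(p)}$. Let $\xi\in\mathcal H^{(p)}$ be the element orthogonal to $\ker\bar d$ with $\bar d\xi=\Pi X\varphi$; then $\|\xi\|\le\sigma_p^{-1}\|\Pi X\varphi\|$. Since $d\varphi=0$, the first and third identities give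
\[
\varphi=d\widetilde G\varphi+Y\Pi X\varphi=d\widetilde G\varphi+Y\bar d\xi=d\bigl(\widetilde G\varphi+Y\xi\bigr).
\]
This primitive has norm at most $C(1+\sigma_p^{-1})\|\varphi\|$, so $\mu_p\ge c\min(1,\sigma_p^2)$.
\end{proof}

\section{Singular values and integrality}\label{sec:singular}

It remains to bound $\sigma_p$ from below. The operator $\bar d$ is real, so we may compute its singular values on real forms. Integrality bounds determinants, and the following lemma turns a bound on a determinant into a bound on the smallest singular value.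

\begin{lemma}\label{lem:linear}
Let $T$ be a linear map of rank $r\ge1$ between Euclidean spaces, and let $\|\Lambda^rT\|_2$ be the Hilbert--Schmidt norm of its $r$-th exterior power.
\begin{itemize}
\item[(a)] The product of the $r$ nonzero singular values of $T$ equals $\|\Lambda^rT\|_2$. Hence the smallest of them is at least $\|T\|^{1-r}\|\Lambda^rT\|_2$.
\item[(b)] If $T=A_1T'A_2$ with $A_1,A_2$ invertible, then $\|\Lambda^rT\|_2\ge\|A_1^{-1}\|^{-r}\|A_2^{-1}\|^{-r}\|\Lambda^rT'\|_2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In orthonormal bases of a singular value decomposition, the matrix of $\Lambda^rT$ has one nonzero entry, the product of the nonzero singular values. (b) Use $\Lambda^rT'=\Lambda^rA_1^{-1}\,\Lambda^rT\,\Lambda^rA_2^{-1}$ and $\|\Lambda^rA\|\le\|A\|^r$.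
\end{proof}

\subsection*{Circle bundles}

\begin{proof}[Proof of Theorem~\ref{thm:connection}(b)]
Let $k=1$ and $\Gamma=v\mathbb Z$. The operator $EGE$ lowers the fiber degree by $2$, so it vanishes, and $\bar d=\Pi E$. On $\mathcal H^{(p)}=\mathcal H^p\otimes\Lambda^0\oplus\mathcal H^{p-1}\otimes\Lambda^1$, the map $\bar d$ kills the first summand and acts on the second as $T\colon\mathcal H^{p-1}\to\mathcal H^{p+1}$, $\alpha\mapsto\pm\Pi(\alpha\wedge F)$. In cohomology this is, up to sign, the cup product with $[F]$, and $[F]=vc_0$ with $c_0$ integral by Lemma~\ref{lem:basic}(d). Let $r\le r_p$ be the rank of $T$. If $r=0$, then $\sigma_p=+\infty$. Let $r\ge1$. In bases of the lattices $H^{p\pm1}(N;\mathbb Z)/\text{torsion}$ the matrix of $T$ is $v$ times an integer matrix of rank $r$. The entries of the $r$-th exterior power of this integer matrix are its $r\times r$ minors, integers that are not all zero; so the $r$-th exterior power of the matrix of $T$ has Hilbert--Schmidt norm at least $v^r$. The matrices that relate integral bases to $L^2$-orthonormal bases of harmonic forms depend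 only on $(N,h)$, so Lemma~\ref{lem:linear}(b) gives
\begin{equation}\label{eq:det}
\|\Lambda^rT\|_2\ge c\,v^r .
\end{equation}
Since $\|T\|\le C$, Lemma~\ref{lem:linear}(a) gives $\sigma_p\ge c\,v^r$. By Proposition~\ref{prop:reduction} and $v\le C$, we get $\mu_p\ge c\,v^{2r_p}$ for all $p$, and (b) follows from $\lambda_{p,1}=\min(\mu_{p-1},\mu_p)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:connection}(c)]
Let $n_0=4$ and $p=2$, so $T\colon\mathcal H^1\to\mathcal H^3$. The star is an isometry $\mathcal H^3\to\mathcal H^1$, so $T$ and $*T$ have the same singular values. For real $\alpha,\beta\in\mathcal H^1$,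
\[
\langle *T\alpha,\beta\rangle=\pm\int_N\beta\wedge\Pi(\alpha\wedge F)=\pm\int_N\beta\wedge\alpha\wedge F,
\]
with a fixed sign, because $\alpha\wedge F-\Pi(\alpha\wedge F)$ is exact and $\beta$ is closed. This is skew in $(\alpha,\beta)$. A skew-symmetric endomorphism is an orthogonal sum of $2\times2$ blocks $\bigl(\begin{smallmatrix}0&-t\\t&0\end{smallmatrix}\bigr)$ and a zero block, so $r=2l$ is even and the nonzero singular values come in $l$ equal pairs. If $l\ge1$, \eqref{eq:det} shows that the product of one value from each pair is at least $c\,v^l$; all values are at most $C$, so $\sigma_2\ge c\,v^l$. By Proposition~\ref{prop:reduction}, $\mu_2\ge c\,v^r\ge c'v^{b_1(N)}$, also when $r=0$. Since $H^0(N;\mathbb R)$ is a line, $r_1\le1$, so $\mu_1\ge c\,v^2$ by the proof of (b). Hence $\lambda_{2,1}\ge C\operatorname{Vol}^{\max(2,b_1(N))}$.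

For $N=\Sigma_q\times\Sigma_q$ we have $b_1=4q$. Let $h$ be a metric on $N$ and $\Lambda,\rho>0$. Give the bundles $P_m$ of Section~\ref{sec:surfaces} the connection metrics $\pi^*h+\eta^2$, with $\delta$ so small that $|\Phi_m|_h\le\Lambda$ and $\delta/2\le\rho$ for all $m$. If $L^{-1}h_0\le h\le Lh_0$ with $L\ge1$, the same inequalities hold between $\pi^*h+\eta^2$ and $g_m$, so Proposition~\ref{prop:Pm} and Lemma~\ref{lem:hodge}(d) give $\lambda_{2,1}\le C_1m^{-4q}=C_2\operatorname{Vol}^{4q}$ with $C_1,C_2$ independent of $m$, while $\operatorname{Vol}\to0$. So no exponent smaller than $4q$ is possible. For $q=1$ the base is $T^4$ and the exponent is $4$.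
\end{proof}

\subsection*{Torus bundles over a base of dimension at most three}
For $k\ge2$ the operator
\[
\bar d=\sum_{j\ge0}(-1)^j\,\Pi E(GE)^j|_{\mathcal H}
\]
may have higher terms; the $j$-th term raises the base degree by $2(j+1)-j=j+2$. In the cases covered by (a) they vanish, the singular values of $\bar d$ are expressed by a single $k\times k$ matrix, and the determinant supplied by integrality involves the covolume $v$ only once. This is why the exponent is $2$.

\begin{proof}[Proof of Theorem~\ref{thm:connection}(a)]
\emph{The blocks of $\bar d$.} On $\mathcal H^0\otimes\Lambda$, the form $E(1\otimes\xi)=\sum_iF^i\otimes\iota_i\xi$ is harmonic, hence killed by $G$; this is where we use that $F$ is harmonic. So $\bar d=E$ on $\mathcal H^0\otimes\Lambda$, for every $n_0$. We call $\mathcal H^0\otimes\Lambda^p\to\mathcal H^2\otimes\Lambda^{p-1}$ the first block.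

If $n_0\le3$, a term with $j\ge1$ raises the base degree by at least $3$, so it can be nonzero only on $\mathcal H^0\otimes\Lambda$, where it vanishes. Thus $\bar d=\Pi E$, and on $\mathcal H^{(p)}$ it is the orthogonal sum of the first block, of the second block $\mathcal H^1\otimes\Lambda^{p-1}\to\mathcal H^3\otimes\Lambda^{p-2}$ if $n_0=3$, and of zero maps. For arbitrary $n_0$, $\bar d$ vanishes in fiber degree $0$, since $E$ does and $Y$ is the identity there. So $\bar d=0$ on $\mathcal H^{(0)}$, and on $\mathcal H^{(1)}=\mathcal H^1\otimes\Lambda^0\oplus\mathcal H^0\otimes\Lambda^1$ only the first block occurs.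

\emph{Their singular values.} Let $\beta_1,\dots,\beta_b$ be a real orthonormal basis of $\mathcal H^2$ and write $F=\sum_j\beta_j\otimes u_j$ with $u_j\in\mathbb R^k$. Let $T_F$ be the $k\times b$ matrix with columns $u_j$, and $S=T_FT_F^T=\sum_ju_ju_j^T$. Let $(f_a)$ be an orthonormal eigenbasis of $S$, with dual basis $(f^a)$ and eigenvalues $s_a^2$. On $\Lambda$ the adjoint of $\iota_u$ is $u^\flat\wedge$, where $u^\flat=\langle u,\cdot\rangle$, and the expressions $\sum_ju_j^\flat\wedge\iota_{u_j}$ and $\sum_j\iota_{u_j}u_j^\flat\wedge$ depend only on $S$.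

In the first block $\bar d(1\otimes\xi)=\sum_j\beta_j\otimes\iota_{u_j}\xi$ and $\|1\otimes\xi\|^2=\operatorname{Vol}(N)|\xi|^2$. Hence
\[
\bar d^{\,*}\bar d=\frac1{\operatorname{Vol}(N)}\sum_ju_j^\flat\wedge\iota_{u_j}=\frac1{\operatorname{Vol}(N)}\sum_as_a^2\,f^a\wedge\iota_{f_a},
\]
and $f^I$ is an eigenvector with eigenvalue $\operatorname{Vol}(N)^{-1}\sum_{a\in I}s_a^2$.

In the second block $n_0=3$, and $\alpha_j=*\beta_j$ is an orthonormal basis of $\mathcal H^1$ with $\int_N\alpha_l\wedge\beta_j=\langle\beta_j,\beta_l\rangle$. The harmonic part of a $3$-form is its integral times $\nu_N=\mathrm{vol}_N/\operatorname{Vol}(N)$, and $\|\nu_N\|^2=1/\operatorname{Vol}(N)$. So $\bar d(\sum_l\alpha_l\otimes\xi_l)=-\nu_N\otimes\sum_l\iota_{u_l}\xi_l$. The adjoint of $(\xi_l)_l\mapsto\sum_l\iota_{u_l}\xi_l$ is $\xi\mapsto(u_l^\flat\wedge\xi)_l$, hence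
\[
\bar d\,\bar d^{\,*}=\frac1{\operatorname{Vol}(N)}\sum_l\iota_{u_l}u_l^\flat\wedge=\frac1{\operatorname{Vol}(N)}\sum_as_a^2\,\iota_{f_a}f^a\wedge,
\]
and $f^I$ is an eigenvector with eigenvalue $\operatorname{Vol}(N)^{-1}\sum_{a\notin I}s_a^2$.

If $S=0$, both blocks vanish and $\sigma_p=+\infty$. Otherwise a nonzero eigenvalue in either block contains a nonzero $s_a^2$, so $\sigma_p^2\ge s_{\min}^2/\operatorname{Vol}(N)$, where $s_{\min}$ is the smallest nonzero singular value of $T_F$.

\emph{The bound $s_{\min}\ge c\,v$.} Let $r\ge1$ be the rank of $T_F$. Let $z_1,\dots,z_b$ be a basis of $H_2(N;\mathbb Z)/\text{torsion}$, and let $W$ be the $k\times b$ matrix with columns $w_l=\int_{z_l}F$, which lie in $\Gamma$ by Lemma~\ref{lem:basic}(d). Then $W=T_F\mathcal P$ with $\mathcal P_{jl}=\int_{z_l}\beta_j$, a matrix that depends only on $(N,h)$ and is invertible by de Rham's theorem. Choose $r$ linearly independent columns and let $w_L$ be their exterior product. It is a column of $\Lambda^rW$, so $\|\Lambda^rT_F\|_2\ge c\|\Lambda^rW\|_2\ge c|w_L|$ by Lemma~\ref{lem:linear}(b).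

To compare the $r$-dimensional volume $|w_L|$ with $v$ we need short lattice vectors in the remaining directions; here the bound $\rho$ enters again. Choose $\gamma_a\in\Gamma$ with $|\gamma_a-2k\rho\,e_a|\le\rho$ for $a=1,\dots,k$. The matrix with columns $\gamma_a$ differs from $2k\rho I$ by a matrix of norm at most $\sqrt k\,\rho<2k\rho$, so the $\gamma_a$ form a basis of $\mathbb R^k$, and $|\gamma_a|\le3k\rho$. Complete the $r$ chosen columns by $k-r$ of the $\gamma_a$ to a basis of $\mathbb R^k$. It generates a sublattice of $\Gamma$ of finite index, whose covolume is at least $v$ and at most $|w_L|(3k\rho)^{k-r}$. So $|w_L|\ge c\,v$. Finally $\|T_F\|^2\le\sum_j|u_j|^2=\|F\|^2\le C$, and Lemma~\ref{lem:linear}(a) gives $s_{\min}\ge c\,v$.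

\emph{Conclusion.} By Proposition~\ref{prop:reduction}, $\mu_p\ge c\min(1,v^2)\ge c'v^2$ for every $p$ if $n_0\le3$, and for $p=0,1$ in general. Lemma~\ref{lem:hodge}(a) gives the bound on $\lambda_{p,1}$ for every $p$ if $n_0\le3$ and for $p=0,1$ in general; Lemma~\ref{lem:hodge}(b) gives it for $p=n-1,n$.
\end{proof}

\begin{remark}
Both bounds in the hypothesis of Theorem~\ref{thm:connection} are needed. For the product $N\times\mathbb R/v\mathbb Z$ we have $F=0$ and $\lambda_{0,1}\le(2\pi/v)^2$, which tends to $0$ as $v\to\infty$, so (a) and (b) fail without $\rho$. The computation of Section~\ref{sec:T4} with $\varepsilon=1$ and $m\to\infty$ gives $\lambda_{2,1}\le1/(m^2+1)$ with $\operatorname{Vol}=1$ and fibers of diameter $\frac12$, so (b) and (c) fail without $\Lambda$.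
\end{remark}

\section{Admissible connection metrics}\label{sec:constants}

To deduce Corollary~\ref{cor:scope} we have to obtain $\Lambda$ and $\rho$ from the curvature bound and the Hausdorff approximation. The point for $\rho$ is that the approximation bounds the distance in $M$ between two points of a fiber, whereas $\rho$ refers to the distance inside the fiber.

\begin{lemma}\label{lem:constants}
Let $g$ be a connection metric over $(N,h)$ with $|K(g)|\le a$. Then $|F|\le\Lambda:=2n\sqrt a$. There is $\varepsilon_0>0$, depending only on $n,a,(N,h)$, such that $\operatorname{diam}(\mathbb R^k/\Gamma)\le1$ whenever $\pi$ is an $\varepsilon$-Hausdorff approximation with $\varepsilon<\varepsilon_0$.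
\end{lemma}

\begin{proof}
The fibers are totally geodesic. Indeed, $V^\#,W^\#$ are commuting Killing fields with constant inner product, so for every vector $X$
\[
0=X\langle V^\#,W^\#\rangle=-\langle\nabla_{W^\#}V^\#,X\rangle-\langle\nabla_{V^\#}W^\#,X\rangle=-2\langle\nabla_{V^\#}W^\#,X\rangle .
\]
Recall O'Neill's tensor $\mathsf A$ of a Riemannian submersion: for horizontal fields $X,X'$ and a vertical field $Z$, $\mathsf A_XX'$ is half the vertical part of $[X,X']$ and $\langle\mathsf A_XZ,X'\rangle=-\langle\mathsf A_XX',Z\rangle$; if the fibers are totally geodesic and $X,Z$ are unit vectors, then $K(X,Z)=|\mathsf A_XZ|^2$. Since $d\omega(X,X')=-\omega([X,X'])$, for unit $X,X'$ and a unit vector $V\in\mathbb R^k$ we get $|\langle\pi^*F(X,X'),V\rangle|=2|\langle\mathsf A_XV^\#,X'\rangle|\le2\sqrt a$. Summing $|F(X_i,X_j)|^2\le4a$ over the pairs of an orthonormal basis gives $|F|\le2n\sqrt a$.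

By compactness there is $r_0>0$, depending only on $(N,h)$, such that in normal coordinates on every ball $B(z,r_0)$ the metric $h$ lies between $\frac12$ and $2$ times the Euclidean metric. On such a ball the Poincar\'e formula $A_x(\cdot)=\int_0^1sF_{sx}(x,\cdot)\,ds$ defines a primitive of $F$ with $|A|\le C_0\Lambda$, where $C_0$ depends only on $r_0$. Let $\varepsilon\le r_0$ and let $x,y$ lie in the fiber over $z$. Then $\operatorname{dist}_M(x,y)<\varepsilon$, so a curve $c$ of length less than $\varepsilon$ joins them, and $\pi\circ c$ is a loop of length less than $\varepsilon$ in $B(z,r_0)$. In the trivialization of Lemma~\ref{lem:basic}(c), the vector $\int_cdt=\int_c\omega-\int_{\pi\circ c}A\in\mathbb R^k$ represents $t(y)-t(x)\in\mathbb R^k/\Gamma$, and its length is at most $(1+C_0\Lambda)\varepsilon$. So $\operatorname{diam}(\mathbb R^k/\Gamma)\le(1+C_0\Lambda)\varepsilon$, and $\varepsilon_0=\min\bigl(r_0,(1+C_0\Lambda)^{-1}\bigr)$ works.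
\end{proof}

Thus Theorem~\ref{thm:connection} applies to every $\varepsilon_0$-admissible connection metric, with constants depending only on $n$, $a$ and $(N,h)$.

\begin{proof}[Proof of Corollary~\ref{cor:scope}]
If $p\in\{0,1,n-1,n\}$ or $n-k\le3$, apply Theorem~\ref{thm:connection}(a) with $\Lambda=2n\sqrt a$ and $\rho=1$, and with $\varepsilon_0$ from Lemma~\ref{lem:constants}. Otherwise $2\le p\le n-2$ and $k\le n-4$, and the manifolds $M_m$ used in the proof of Theorem~\ref{thm:classification}(ii) carry connection metrics over a flat torus for which $\lambda_{p,1}/\operatorname{Vol}^2\to0$.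
\end{proof}

\begin{thebibliography}{9}

\bibitem{HK}
Heintze and Karcher, Ann. Sci. ENS \textbf{11} (1978), 451--470.

\bibitem{Jammes}
Pierre Jammes, \emph{Effondrements et petites valeurs propres des formes diff\'erentielles}, arXiv:math/0607676 (2006).

\end{thebibliography}
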